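\title{Distinct subsequences, stopped random walks, and Cusick's conjecture on the binary sum of digits}

\begin{abstract}
Let $s(n)$ be the number of ones in the binary expansion of $n$, and let $\mu_t(d)$ be the density of the integers $n\ge0$ with $s(n+t)-s(n)=d$. For odd $t$ write $\mu_t=\mu_1\ast P_t$. We express $P_t$ through the distinct subsequences of the inner binary digits of $t$ and obtain an exact formula for $P_t(\mathbb N)-\frac12$ as a sum of terms that are nonnegative by a double count. It follows that $0$ is a median of $P_t$ for every odd $t\ge3$ and that $P_t(\mathbb N)>\frac12$ whenever the second binary digit of $t$ is $0$; we also determine all odd $t\ge3$ with $P_t(\mathbb N)=\frac12$. The same formula gives Cusick's conjecture in the form $\mu_t(\mathbb N)\ge\frac12+4^{-s(t)}$ for all $t\ge1$, with equality exactly for powers of $2$.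
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{0,1,2,\dots\}$, and for $n\in\mathbb N$ let $s(n)$ be the number of ones in the binary expansion of $n$. How does $s$ change when a fixed number $t$ is added? Add $n$ and $t$ in binary, and let $c$ be the number of carries. In each column the two digits and the incoming carry add up to the output digit plus twice the outgoing carry. Summing over the columns gives $s(n)+s(t)+c=s(n+t)+2c$, that is, $s(n+t)-s(n)=s(t)-c$. The statistics of this difference are recorded by the asymptotic densities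
\[
\mu_t(d)=\lim_{N\to\infty}\frac1N\,\bigl|\{0\le n<N:\ s(n+t)-s(n)=d\}\bigr|\qquad(t\in\mathbb N,\ d\in\mathbb Z).
\]
The limits exist and each $\mu_t$ is a probability measure on $\mathbb Z$ (Lemma~\ref{lem:rec}). For $t=1$ there are exactly $k$ carries when the expansion of $n$ ends in a zero followed by $k$ ones, that is, when $n\equiv 2^k-1 \pmod{2^{k+1}}$. Hence
\begin{equation}\label{eq:mu1}
\mu_1(1-k)=2^{-k-1}\quad(k=0,1,2,\dots),\qquad \mu_1(\mathbb N)=\tfrac12+\tfrac14 .
\end{equation}
For $t\ge1$ the measure $\mu_t$ has mean $0$ (Lemma~\ref{lem:P}) and vanishes above $s(t)$, while long chains of carries give it an infinite tail on the negative side. One expects the bulk of such a measure to lie on the other side, and \emph{Cusick's conjecture} states that $\mu_t(\mathbb N)>\frac12$ for every $t\ge1$.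

The infinite tail can be factored out. For odd $t$ there is a unique probability measure $P_t$ on $\mathbb Z$ with
\[
\mu_t=\mu_1\ast P_t ,
\]
and it is finitely supported with mean $0$ (Lemma~\ref{lem:P}). In \cite{Tar} the measure $P_t$ arises as the marginal law of a stopped random walk started at $0$. Cusick's conjecture is known to follow from the following statement, posed in \cite{Tar}.

\begin{quote}
\emph{If $t$ is odd and its binary expansion $t=(t_1t_2\cdots t_\ell)_2$, with leading digit $t_1=1$ and $\ell\ge2$, has $t_2=0$, then $P_t(\mathbb N)>\frac12$.}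
\end{quote}

\noindent In \cite{Tar} this is phrased as a conjecture on the growth of an associated binary tree: the side of the tree that carries mass greater than $\frac12$ at the first step of the growth keeps this property throughout. Some condition on $t$ is necessary: by \eqref{eq:small} below, $P_5(\mathbb N)=\frac34$ but $P_3(\mathbb N)=P_7(\mathbb N)=\frac12$. We prove the statement, describe all exceptions among odd $t\ge3$, and derive Cusick's conjecture with an explicit bound.

\subsection*{Words}
For a finite word $u$ over $\{0,1\}$ let $|u|$ be its length and $|u|_0$, $|u|_1$ its numbers of zeros and ones; $\varepsilon$ is the empty word and $b^k$ is the letter $b$ repeated $k$ times. A word $u$ is a \emph{subsequence} of $v$ if it arises from $v$ by deleting letters, not necessarily adjacent ones; equivalently, if there is an \emph{embedding} of $u$ in $v$, a strictly increasing map from positions of $u$ to positions of $v$ that preserves letters. Let $\operatorname{Sub}(v)$ be the \emph{set} of subsequences of $v$: it contains $\varepsilon$,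 and each word is counted once however many embeddings it has. Let $W_{p,q}$ be the set of all words with $p$ ones and $q$ zeros, so that $|W_{p,q}|=\binom{p+q}{p}$, and put
\[
N_{p,q}=N_{p,q}(v)=|\operatorname{Sub}(v)\cap W_{p,q}|,\qquad D_p=D_p(v)=2N_{p-1,p}-N_{p,p}\quad(p\ge1).
\]
Every odd $t\ge3$ has the form $t=(1v1)_2$ with a unique, possibly empty, \emph{inner word} $v=t_2\cdots t_{\ell-1}$. We write
\[
z=|v|_0,\qquad m=\min(|v|_0,\,|v|_1+1),\qquad v=1^{\gamma_0}01^{\gamma_1}0\cdots01^{\gamma_z}\quad(\gamma_i\ge0).
\]

\subsection*{Results}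

\begin{theorem}\label{thm:main}
For every odd $t=(1v1)_2\ge3$,
\[
P_t(\mathbb N)=\frac12+\frac12\sum_{p\ge1}4^{-p}D_p\qquad\text{and}\qquad D_p\ge0\ \text{ for all }p\ge1 .
\]
If the second binary digit of $t$ is $0$, then $P_t(\mathbb N)\ge\frac12+\frac12\,4^{-m}>\frac12$.
\end{theorem}

\begin{theorem}\label{thm:median}
Let $t=(1v1)_2\ge3$ be odd. Then $P_t(\mathbb N)\ge\frac12$ and $P_t(-\mathbb N)\ge\frac12$, so $0$ is a median of $P_t$. Moreover $P_t(\mathbb N)=\frac12$ if and only if $\gamma_i\ge z$ for all $0\le i\le z$. The infimum of $P_t(\mathbb N)$ over all odd $t$ with second binary digit $0$ equals $\frac12$.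
\end{theorem}

\begin{theorem}\label{thm:cusick}
For every $t\ge1$ we have $\mu_t(\mathbb N)\ge\frac12+4^{-s(t)}$, with equality if and only if $t$ is a power of $2$.
\end{theorem}

The proofs use only the definitions. A digit recursion (Section~\ref{sec:rec}) describes $P_t$ as the law of a simple random walk stopped by a rule that depends on $t$. The paths on which the walk is still running turn out to be the subsequences of $v$, read backwards (Section~\ref{sec:sub}). A set of subsequences is closed under deleting \emph{any} letter, and this yields $D_p\ge0$ with its equality case (Section~\ref{sec:count}). Theorems~\ref{thm:main} and~\ref{thm:median} follow in Section~\ref{sec:half}. In Section~\ref{sec:cusick} we return to $\mu_t$ by padding $t$ with leading zeros.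

\section{The digit recursion}\label{sec:rec}

We identify a function $\rho\colon\mathbb Z\to\mathbb R$ with $\|\rho\|_1=\sum_d|\rho(d)|<\infty$ with the series $\rho(x)=\sum_d\rho(d)x^d$. Convolution is then multiplication of series; it is commutative and associative, and $\|\rho\sigma\|_1\le\|\rho\|_1\|\sigma\|_1$. Multiplication by $x^{\pm1}$ shifts by $\pm1$, and the series $1$ is the unit mass at $0$. For $A\subseteq\mathbb Z$ we write $\rho(A)=\sum_{d\in A}\rho(d)$, and $\rho(\ge j)=\sum_{d\ge j}\rho(d)$.

\begin{lemma}\label{lem:rec}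
The densities $\mu_t(d)$ exist, each $\mu_t$ is a probability measure, $\mu_0=1$, and for all $t\ge0$
\begin{equation}\label{eq:rec}
\mu_{2t}=\mu_t,\qquad \mu_{2t+1}=\tfrac12x\,\mu_t+\tfrac12x^{-1}\mu_{t+1}.
\end{equation}
\end{lemma}

\begin{proof}
Let $A_{t,d}=\{n\in\mathbb N: s(n+t)-s(n)=d\}$. From $s(2k)=s(k)$ and $s(2k+1)=s(k)+1$ we get
\begin{align*}
s(2k+2t)-s(2k)&=s(2k+1+2t)-s(2k+1)=s(k+t)-s(k),\\
s(2k+2t+1)-s(2k)&=s(k+t)-s(k)+1,\\
s(2k+1+2t+1)-s(2k+1)&=s(k+t+1)-s(k)-1 .
\end{align*}
Thus $A_{2t,d}$ is the disjoint union of $2A_{t,d}$ and $2A_{t,d}+1$, and $A_{2t+1,d}$ is the disjoint union of $2A_{t,d-1}$ and $2A_{t+1,d+1}+1$. If $A$ has density $\delta$, then $2A$ and $2A+1$ have density $\delta/2$, and densities of two disjoint sets add. The densities exist for $t=0$ trivially and for $t=1$ by \eqref{eq:mu1}. For $t\ge1$ we have $t<2t$ and $t+1<2t+1$, so they exist for all $t$ by induction, and the decompositions give \eqref{eq:rec}. The measures $\mu_0,\mu_1$ have total mass $1$, and \eqref{eq:rec} preserves this.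
\end{proof}

Since \eqref{eq:rec} is linear and, for indices at least $2$, leads back to $\mu_1$, every $\mu_t$ with $t\ge1$ is a multiple of $\mu_1$. Define Laurent polynomials $P_t$ for all $t\ge1$ by
\begin{equation}\label{eq:recP}
P_1=1,\qquad P_{2t}=P_t,\qquad P_{2t+1}=\tfrac12x\,P_t+\tfrac12x^{-1}P_{t+1}\qquad(t\ge1).
\end{equation}

\begin{lemma}\label{lem:P}
For $t\ge1$, $P_t$ is a finitely supported probability measure, and it is the only summable $\rho$ with $\mu_t=\mu_1\rho$. Both $P_t$ and $\mu_t$ have mean $0$.
\end{lemma}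

\begin{proof}
Induction with \eqref{eq:rec} and \eqref{eq:recP} shows that $\mu_t=\mu_1P_t$ and that $P_t$ is a finitely supported probability measure; its mean is $0$ because the shifts by $+1$ and $-1$ in \eqref{eq:recP} have equal weight. The case $t=0$ of \eqref{eq:rec} reads $\mu_1=\frac12x+\frac12x^{-1}\mu_1$, that is, $(2x^{-1}-x^{-2})\mu_1=1$. So $\mu_t=\mu_1\rho$ forces $\rho=(2x^{-1}-x^{-2})\mu_t$. The mean of $\mu_1$ is $\sum_{k\ge0}(1-k)2^{-k-1}=0$, and means add under convolution.
\end{proof}

For odd $t$ this is the measure $P_t$ of the introduction. The first cases are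
\begin{equation}\label{eq:small}
\begin{aligned}
P_3&=\tfrac12xP_1+\tfrac12x^{-1}P_2=\tfrac12x+\tfrac12x^{-1},\\
P_5&=\tfrac12xP_2+\tfrac12x^{-1}P_3=\tfrac12x+\tfrac14+\tfrac14x^{-2},\\
P_7&=\tfrac12xP_3+\tfrac12x^{-1}P_4=\tfrac14x^2+\tfrac14+\tfrac12x^{-1},\\
P_{11}&=\tfrac12xP_5+\tfrac12x^{-1}P_6=\tfrac14x^2+\tfrac18x+\tfrac14+\tfrac18x^{-1}+\tfrac14x^{-2}.
\end{aligned}
\end{equation}
Note that $P_7$ is the mirror image of $P_5$: unlike $\mu_t$, the family $P_t$ prefers no direction. A direct induction on $P_t(\mathbb N)$ does not close, since \eqref{eq:recP} gives $P_{2t+1}(\mathbb N)=\frac12P_t(\ge-1)+\frac12P_{t+1}(\ge1)$ and further steps bring in all thresholds. We need a closed form.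

\section{Stopped walks and distinct subsequences}\label{sec:sub}

Because $P_{2t}=P_t$, only odd indices matter, and we first rewrite \eqref{eq:recP} in terms of inner words. Put $R_v=P_{(1v1)_2}$. If the letter $b$ occurs in $v$, let $v^b$ be the prefix of $v$ strictly before the last occurrence of $b$.

\begin{lemma}\label{lem:words}
For every word $v$ we have $R_v=\frac12xR^{(1)}+\frac12x^{-1}R^{(0)}$, where $R^{(b)}=R_{v^b}$ if $b$ occurs in $v$, and $R^{(b)}=1$ otherwise.
\end{lemma}

\begin{proof}
We have $(1v1)_2=2t'+1$ with $t'=(1v)_2\ge1$, so it suffices to show $P_{t'}=R^{(1)}$ and $P_{t'+1}=R^{(0)}$. If $1$ occurs in $v$, then $v=v^110^k$ for some $k\ge0$, and $t'=2^k(1v^11)_2$; otherwise $v=0^k$ and $t'=2^k$. If $0$ occurs in $v$, then $v=v^001^k$, and adding $1$ turns the suffix $01^k$ into $10^k$, so $t'+1=2^k(1v^01)_2$; otherwise $v=1^k$ and $t'+1=2^{k+1}$. Now use $P_{2^kr}=P_r$ and $P_1=1$.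
\end{proof}

Lemma~\ref{lem:words} describes a game. A walker starts at $0$ and holds the word $v$. It tosses a fair coin with faces $1$ and $0$ and moves by $+1$ or $-1$ accordingly. It then looks for the last occurrence of the tossed letter in its word and erases the word from there on; if the letter does not occur, the walk stops. Unfolding the lemma shows that $R_v$ is the law of the final position. Figure~\ref{fig:tree} shows the game for $t=11$, $v=01$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1.15cm,every node/.style={font=\small}]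
\node[draw] (r) at (0,0) {$t=11,\ u=\varepsilon$};
\node[draw] (a) at (-2.6,-1) {$t=3,\ u=0$};
\node[draw] (b) at (2.6,-1) {$t=5,\ u=1$};
\node (a0) at (-3.8,-2) {$\frac14x^{-2}$};
\node (a1) at (-1.4,-2) {$\frac14$};
\node[draw] (c) at (1.3,-2) {$t=3,\ u=01$};
\node (b1) at (3.9,-2) {$\frac14x^{2}$};
\node (c0) at (0.2,-3) {$\frac18x^{-1}$};
\node (c1) at (2.4,-3) {$\frac18x$};
\draw (r)--(a); \draw (r)--(b); \draw (a)--(a0); \draw (a)--(a1);
\draw (b)--(c); \draw (b)--(b1); \draw (c)--(c0); \draw (c)--(c1);
\end{tikzpicture}
\caption{The recursion for $P_{11}$, where $11=(1011)_2$ has inner word $01$. A left edge is the letter $0$ (step $-1$, factor $\frac12x^{-1}$), a right edge is the letter $1$ (step $+1$, factor $\frac12x$). The five leaves add up to $P_{11}$. Each boxed inner node shows the odd index $t$ reached and the word $u$ of letters along the path from the root, written from right to left; these words are the four subsequences of $01$.}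
\label{fig:tree}
\end{figure}

Two things are visible in the figure. First, the inner nodes are easier to describe than the leaves. The erasing rule is the greedy way of matching a word into $v$ from right to left, so the walk is still running exactly when its tosses, written from right to left, form a subsequence of $v$. Each word is one path in the tree, which is why subsequences are counted without multiplicity. Second, the inner nodes determine the leaves. Give the node with word $u$ the weight $2^{-|u|}x^{|u|_1-|u|_0}$, which records the probability of reaching it and the position of the walker, and let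
\[
\Theta_v=\sum_{u\in\operatorname{Sub}(v)}2^{-|u|}x^{|u|_1-|u|_0},\qquad \Delta=1-\tfrac12x-\tfrac12x^{-1}.
\]
The two children of an inner node have together $1-\Delta$ times its weight, so summing over all nodes other than the root suggests $R_v+\Theta_v-1=(1-\Delta)\Theta_v$. For $v=01$ we have $\Theta_{01}=\frac12x+\frac54+\frac12x^{-1}$ and
\[
\Delta\Theta_{01}=-\tfrac14x^2-\tfrac18x+\tfrac34-\tfrac18x^{-1}-\tfrac14x^{-2}=1-P_{11},
\]
in agreement with \eqref{eq:small}. One induction proves both observations.

\begin{proposition}\label{prop:theta}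
For every word $v$ we have $P_{(1v1)_2}=1-\Delta\,\Theta_v$.
\end{proposition}

\begin{proof}
For a letter $b$ and a word $u$, the word $ub$ lies in $\operatorname{Sub}(v)$ if and only if $b$ occurs in $v$ and $u\in\operatorname{Sub}(v^b)$. Indeed, an embedding of $u$ in $v^b$ extends by sending the final $b$ to the last $b$ of $v$; conversely, an embedding of $ub$ sends the final $b$ to a position not later than the last $b$ of $v$, and hence sends $u$ into $v^b$. Sorting the nonempty words of $\operatorname{Sub}(v)$ by their last letter gives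
\begin{equation}\label{eq:thetarec}
\Theta_v=1+\tfrac12x\,\Theta^{(1)}+\tfrac12x^{-1}\Theta^{(0)},
\end{equation}
where $\Theta^{(b)}=\Theta_{v^b}$ if $b$ occurs in $v$, and $\Theta^{(b)}=0$ otherwise.

We use induction on $|v|$. In the notation of Lemma~\ref{lem:words}, $R^{(b)}=1-\Delta\Theta^{(b)}$ for both letters $b$: by the induction hypothesis if $b$ occurs in $v$, since $|v^b|<|v|$, and because $R^{(b)}=1$, $\Theta^{(b)}=0$ otherwise. For $v=\varepsilon$ only the second case arises, which starts the induction. By Lemma~\ref{lem:words} and \eqref{eq:thetarec},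
\[
R_v=\tfrac12x+\tfrac12x^{-1}-\Delta\bigl(\tfrac12x\Theta^{(1)}+\tfrac12x^{-1}\Theta^{(0)}\bigr)=(1-\Delta)-\Delta(\Theta_v-1)=1-\Delta\Theta_v .\qedhere
\]
\end{proof}

The factor $\Delta$ makes the sum over $\mathbb N$ telescope, so that only two coefficients of $\Theta_v$ survive.

\begin{proposition}\label{prop:formula}
For odd $t=(1v1)_2\ge3$,
\[
P_t(\mathbb N)=1-\tfrac12\bigl(\Theta_v(0)-\Theta_v(-1)\bigr)=\frac12+\frac12\sum_{p\ge1}4^{-p}\,(2N_{p-1,p}-N_{p,p}).
\]
\end{proposition}

\begin{proof}
Write $\Theta=\Theta_v$. Since $(x\Theta)(\mathbb N)=\Theta(\ge-1)$ and $(x^{-1}\Theta)(\mathbb N)=\Theta(\ge1)$,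
\[
(\Delta\Theta)(\mathbb N)=\tfrac12\bigl(\Theta(\ge0)-\Theta(\ge1)\bigr)-\tfrac12\bigl(\Theta(\ge-1)-\Theta(\ge0)\bigr)=\tfrac12\Theta(0)-\tfrac12\Theta(-1).
\]
The words with $|u|_1-|u|_0=0$ are $\varepsilon$ and those in $W_{p,p}$, $p\ge1$, of length $2p$. The words with $|u|_1-|u|_0=-1$ are those in $W_{p-1,p}$, $p\ge1$, of length $2p-1$. Hence $\Theta(0)=1+\sum_{p\ge1}4^{-p}N_{p,p}$ and $\Theta(-1)=\sum_{p\ge1}2\cdot4^{-p}N_{p-1,p}$.
\end{proof}

In terms of the walk, $\Theta_v(d)$ is the expected number of steps taken from $d$; the walker starts in $\mathbb N$, leaves it only by a step from $0$ to $-1$ and re-enters it only by a step from $-1$ to $0$. The first step costs $\frac12$, and $D_p$ weighs the returns at time $2p$ against the exits at time $2p+1$.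

\section{A double count}\label{sec:count}

The case $p=1$ shows what to expect. If $v$ has no zero, then $N_{0,1}=N_{1,1}=0$. Otherwise $N_{0,1}=1$, while $N_{1,1}\le2$ counts which of the words $01$ and $10$ are subsequences. So $D_1\ge0$, and $D_1=0$ only if $W_{0,1}$ is missed entirely or $W_{1,1}$ is contained entirely in $\operatorname{Sub}(v)$. The same holds for every $p$.

\begin{lemma}\label{lem:count}
For every word $v$ and every $p\ge1$ we have $D_p\ge0$. Moreover $D_p=0$ if and only if $N_{p-1,p}=0$ or $W_{p,p}\subseteq\operatorname{Sub}(v)$.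
\end{lemma}

\begin{proof}
Let $F=\operatorname{Sub}(v)\cap W_{p-1,p}$ and $G=\operatorname{Sub}(v)\cap W_{p,p}$. There are $p|G|$ pairs $(w,i)$ with $w\in G$ and $w_i=1$. Send $(w,i)$ to $(w',i)$, where $w'$ is $w$ with its $i$-th letter deleted. A subsequence of a subsequence of $v$ is a subsequence of $v$, so $(w',i)\in F\times\{1,\dots,2p\}$. The map is injective, because $w$ is recovered by inserting a $1$ into $w'$ so that it becomes the $i$-th letter. Hence $p|G|\le2p|F|$, which is $D_p\ge0$.

Suppose $D_p=0$ and $F\ne\emptyset$. Then the map is onto, which means that inserting a $1$ at any place into any word of $F$ gives a word of $\operatorname{Sub}(v)$. If one of two words $\alpha01\beta$ and $\alpha10\beta$ lies in $F$, then an insertion gives $\alpha101\beta\in\operatorname{Sub}(v)$, and deleting a $1$ from it gives the other word. So $F$ is closed under swapping adjacent letters. Any word of $W_{p-1,p}$ can be sorted into $0^p1^{p-1}$ by such swaps, and swaps are reversible, so $F=W_{p-1,p}$. Every word of $W_{p,p}$ arises from a word of $W_{p-1,p}$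 by inserting a $1$, so $W_{p,p}\subseteq\operatorname{Sub}(v)$.

Conversely, if $N_{p-1,p}=0$, then $0\le D_p=-N_{p,p}\le0$. If $W_{p,p}\subseteq\operatorname{Sub}(v)$, then $W_{p-1,p}\subseteq\operatorname{Sub}(v)$ as well, since $f$ is a subsequence of $f1$, and $D_p=2\binom{2p-1}{p}-\binom{2p}{p}=0$.
\end{proof}

\begin{remark}\label{rem:closure}
The proof deletes a $1$ at an arbitrary position. The inner nodes of an arbitrary stopping rule are closed only under undoing the most recent step, and that is not enough. Let the walk run exactly on the paths $\varepsilon$, $(+1)$ and $(+1,-1)$, which correspond to the words $\varepsilon,1,01$ but not $0$. It stops at $-1$, $2$, $1$, $-1$ with probabilities $\frac12,\frac14,\frac18,\frac18$, so it ends in $\mathbb N$ with probability $\frac38<\frac12$.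
\end{remark}

\section{When the mass on $\mathbb N$ exceeds one half}\label{sec:half}

By Proposition~\ref{prop:formula} and Lemma~\ref{lem:count}, $P_t(\mathbb N)>\frac12$ as soon as one $D_p$ is positive. Small $p$ need not help. For $t=21$, $v=010$, both $01$ and $10$ are subsequences and $D_1=0$; but $N_{1,2}=1$ and $N_{2,2}=0$, so $D_2=2$ and $P_{21}(\mathbb N)=\frac12+\frac1{16}$. The condition $W_{p,p}\subseteq\operatorname{Sub}(v)$ gets harder as $p$ grows, so we look at the largest $p$ with $N_{p-1,p}>0$. This is the number $m$.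

We use one observation. An embedding in $v$ of a word with exactly $z=|v|_0$ zeros must send its $j$-th zero to the $j$-th zero of $v$, and hence each block of ones into the corresponding block of $v$. Therefore
\begin{equation}\label{eq:blocks}
1^{c_0}01^{c_1}0\cdots01^{c_z}\in\operatorname{Sub}(v)\iff c_i\le\gamma_i\ \text{ for all }0\le i\le z .
\end{equation}

\begin{lemma}\label{lem:top}
Let $v$ be a word.
\begin{enumerate}
\item[(a)] For $p\ge1$, $N_{p-1,p}>0$ if and only if $p\le m$. In particular $D_p=0$ for $p>m$.
\item[(b)] If $z\ge1$ and $D_m=0$, then $\gamma_i\ge z$ for all $0\le i\le z$.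
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A subsequence with $p$ zeros and $p-1$ ones needs $p\le|v|_0$ and $p-1\le|v|_1$; if both hold, keep any $p$ zeros and any $p-1$ ones of $v$. The last claim is Lemma~\ref{lem:count}.

(b) Here $m\ge1$ and $N_{m-1,m}>0$ by (a), so Lemma~\ref{lem:count} gives $W_{m,m}\subseteq\operatorname{Sub}(v)$. Then $|v|_1\ge m$, so $m\ne|v|_1+1$ and $m=z$. For $0\le i\le z$ the word $0^i1^z0^{z-i}$ lies in $W_{z,z}\subseteq\operatorname{Sub}(v)$, and \eqref{eq:blocks} gives $\gamma_i\ge z$.
\end{proof}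

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The formula is Proposition~\ref{prop:formula}, and $D_p\ge0$ is Lemma~\ref{lem:count}. Let the second digit of $t$ be $0$. Since $t$ is odd, this is not the last digit, so $v$ is nonempty and begins with $0$. Thus $z\ge1$ and $\gamma_0=0<z$; this is the only use of the hypothesis. By Lemma~\ref{lem:top}(b), $D_m\ne0$, so the integer $D_m$ is at least $1$, and $P_t(\mathbb N)\ge\frac12+\frac12\,4^{-m}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:median}]
\emph{Median.} Theorem~\ref{thm:main} gives $P_t(\mathbb N)\ge\frac12$. Let $\bar v$ arise from $v$ by exchanging zeros and ones. Then $u\mapsto\bar u$ is a bijection from $\operatorname{Sub}(v)$ to $\operatorname{Sub}(\bar v)$ that preserves $|u|$ and changes the sign of $|u|_1-|u|_0$, so $\Theta_{\bar v}(x)=\Theta_v(x^{-1})$. Also $\Delta(x^{-1})=\Delta(x)$. By Proposition~\ref{prop:theta}, $P_{(1\bar v1)_2}(x)=P_t(x^{-1})$, and so $P_t(-\mathbb N)=P_{(1\bar v1)_2}(\mathbb N)\ge\frac12$.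

\emph{Equality.} By Theorem~\ref{thm:main}, $P_t(\mathbb N)=\frac12$ if and only if $D_p=0$ for all $p\ge1$. If $z=0$, then $m=0$, all $D_p$ vanish by Lemma~\ref{lem:top}(a), and the condition $\gamma_0\ge0$ holds trivially. Let $z\ge1$. If all $D_p$ vanish, Lemma~\ref{lem:top}(b) gives $\gamma_i\ge z$ for all $i$. Conversely, let $\gamma_i\ge z$ for all $i$. In a word of $W_{z,z}$ every block of ones has length at most $z$, so $W_{z,z}\subseteq\operatorname{Sub}(v)$ by \eqref{eq:blocks}. For $p\le z$ a word $w\in W_{p,p}$ is a subsequence of $w0^{z-p}1^{z-p}\in W_{z,z}$, so $W_{p,p}\subseteq\operatorname{Sub}(v)$ and $D_p=0$ by Lemma~\ref{lem:count}. For $p>z\ge m$ we have $D_p=0$ by Lemma~\ref{lem:top}(a).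

\emph{Infimum.} We violate the equality condition only at $\gamma_0$. Let $z\ge1$ and $v=01^{\gamma_1}01^{\gamma_2}\cdots01^{\gamma_z}$ with $\gamma_1,\dots,\gamma_z\ge z$, so that $t=(1v1)_2$ has second digit $0$. For $p\le z-1$, a word $1^{c_0}0\cdots01^{c_p}\in W_{p,p}$ embeds in $v$ by sending its zeros to the zeros number $2,\dots,p+1$ of $v$ and the block $1^{c_i}$ into $1^{\gamma_{i+1}}$; this is possible since $c_i\le p\le\gamma_{i+1}$ and $p+1\le z$. Hence $D_p=0$ for $p<z$, and $D_p=0$ for $p>z$ as before. For $p=z$, \eqref{eq:blocks} says that the subsequences with $z$ zeros and $k\le z$ ones correspond to the tuples $(c_1,\dots,c_z)\in\mathbb N^z$ with sum $k$, since $c_0=0$ is forced and $c_i\le k\le\gamma_i$ is automatic. There are $\binom{k+z-1}{z-1}$ such tuples. Thus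
\[
N_{z-1,z}=\binom{2z-2}{z-1},\qquad N_{z,z}=\binom{2z-1}{z-1}=\frac{2z-1}{z}\binom{2z-2}{z-1},\qquad D_z=\frac1z\binom{2z-2}{z-1},
\]
and, because $\binom{2z-2}{z-1}\le4^{z-1}$,
\begin{equation}\label{eq:family}
P_t(\mathbb N)=\frac12+\frac1{2z\,4^z}\binom{2z-2}{z-1}\le\frac12+\frac1{8z}.
\end{equation}
Letting $z\to\infty$ shows that the infimum is $\frac12$.
\end{proof}

\begin{example}
For $z=1$, $v=01$, formula \eqref{eq:family} gives $P_{11}(\mathbb N)=\frac58$, as in \eqref{eq:small}; here $m=1$, so the bound of Theorem~\ref{thm:main} is attained. The shortest inner word with a zero and $P_t(\mathbb N)=\frac12$ is $v=101$, $t=27$. Indeed $P_{13}(x)=P_{11}(x^{-1})$ by the reflection $01\leftrightarrow10$, and $P_{27}(\mathbb N)=\frac12P_{13}(\ge-1)+\frac12P_{7}(\ge1)=\frac12\cdot\frac34+\frac12\cdot\frac14=\frac12$. The reflection also turns Theorem~\ref{thm:main} into the statement that $P_t(-\mathbb N)>\frac12$ whenever $v$ begins with $1$.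
\end{example}

\section{From $P_t$ to $\mu_t$: leading zeros}\label{sec:cusick}

Medians do not behave simply under convolution, so we do not use $\mu_t=\mu_1P_t$ here. Instead we compare the recursions \eqref{eq:rec} and \eqref{eq:recP}. They are identical except at the end: $P_1=1$ stops, whereas $\mu_1=\frac12x+\frac12x^{-1}\mu_1$ goes on forever, as if $t$ were preceded by infinitely many zeros. A long but finite block of zeros imitates this. For $a\ge1$ we have $P_{2^a+1}=\frac12x+\frac12x^{-1}P_{2^{a-1}+1}$, because $P_{2^{a-1}}=1$. Subtracting,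
$\mu_1-P_{2^a+1}=\frac12x^{-1}(\mu_1-P_{2^{a-1}+1})$, and therefore
\begin{equation}\label{eq:approx}
\|\mu_1-P_{2^a+1}\|_1=2^{-a}\|\mu_1-P_2\|_1\le2^{1-a}.
\end{equation}
To pass from $t=1$ to general $t$ we need that the last $\ell$ digits act on both families in the same way, whatever digits precede them.

\begin{lemma}\label{lem:UV}
For $\ell\ge0$ and $0\le t\le2^\ell$ there are Laurent polynomials $U,V$ with nonnegative coefficients, depending only on $\ell$ and $t$, such that
\[
\mu_{r2^\ell+t}=U\mu_r+V\mu_{r+1}\quad(r\ge0),\qquad P_{r2^\ell+t}=UP_r+VP_{r+1}\quad(r\ge1).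
\]
\end{lemma}

\begin{proof}
Induction on $\ell$. For $\ell=0$ take $(U,V)=(1,0)$ if $t=0$ and $(U,V)=(0,1)$ if $t=1$. Let $\ell\ge1$, and let $(U_j,V_j)$ be the pair for $\ell-1$ and $j\in[0,2^{\ell-1}]$. If $t=2j$, then $r2^\ell+t=2(r2^{\ell-1}+j)$, and we take $(U,V)=(U_j,V_j)$. If $t=2j+1$, then $j+1\le2^{\ell-1}$ and $r2^\ell+t=2(r2^{\ell-1}+j)+1$, and we take $U=\frac12xU_j+\frac12x^{-1}U_{j+1}$ and $V=\frac12xV_j+\frac12x^{-1}V_{j+1}$. The recursion \eqref{eq:recP} applies because $r\ge1$ gives $r2^{\ell-1}+j\ge1$.
\end{proof}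

A strict inequality could be lost in the limit $a\to\infty$, all the more as the infimum in Theorem~\ref{thm:median} is $\frac12$. It is not lost, because the relevant subsequence counts become constant.

\begin{proposition}\label{prop:mu}
Let $t=(t_1\cdots t_\ell)_2\ge1$ be odd, $s=s(t)$, and $w=t_1\cdots t_{\ell-1}$. For every $a\ge s$,
\[
\mu_t(\mathbb N)=P_{2^{a+\ell}+t}(\mathbb N)=\frac12+\frac12\sum_{p=1}^{s}4^{-p}D_p(0^aw).
\]
\end{proposition}

\begin{proof}
Let $t^{(a)}=2^{a+\ell}+t=(1\,0^a\,w\,1)_2$. Lemma~\ref{lem:UV} with $r=0$ and with $r=2^a$ gives $\mu_t=U+V\mu_1$ and $P_{t^{(a)}}=U+VP_{2^a+1}$, since $\mu_0=P_{2^a}=1$. By \eqref{eq:approx}, $\|\mu_t-P_{t^{(a)}}\|_1\le2^{1-a}\|V\|_1$, and $V$ does not depend on $a$. Hence $P_{t^{(a)}}(\mathbb N)\to\mu_t(\mathbb N)$ as $a\to\infty$.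

The inner word of $t^{(a)}$ is $0^aw$. It has $s-1$ ones, so $D_p(0^aw)=0$ for $p>s$ by Lemma~\ref{lem:top}(a), and the second equality is Theorem~\ref{thm:main}. Let $a\ge s$ and let $u$ have at most $s$ zeros. An embedding of $u$ in $0^aw$ sends some prefix $0^j$ of $u$ with $j\le s$ into the block $0^a$ and the rest into $w$, so $u\in\operatorname{Sub}(0^sw)$; and $\operatorname{Sub}(0^sw)\subseteq\operatorname{Sub}(0^aw)$. Thus $N_{p-1,p}$ and $N_{p,p}$ with $p\le s$ are the same for all $a\ge s$. So $P_{t^{(a)}}(\mathbb N)$ is constant for $a\ge s$ and equals its limit.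
\end{proof}

Since $t^{(a)}$ has second digit $0$, Proposition~\ref{prop:mu} and Theorem~\ref{thm:main} already give $\mu_t(\mathbb N)>\frac12$. For $t=3$ we have $s=2$ and may take the word $0^2w=001$, with $N_{0,1}=N_{1,1}=N_{1,2}=1$ and $N_{2,2}=0$. So $D_1=1$, $D_2=2$ and $\mu_3(\mathbb N)=\frac12+\frac18+\frac1{16}=\frac{11}{16}$, which agrees with $(\mu_1P_3)(\mathbb N)=\frac12\mu_1(\ge-1)+\frac12\mu_1(\ge1)=\frac7{16}+\frac4{16}$. The top term $D_s$ supplies the bound $4^{-s}$ in general.

\begin{proof}[Proof of Theorem~\ref{thm:cusick}]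
Since $\mu_{2t}=\mu_t$ and $s(2t)=s(t)$, we may assume that $t$ is odd, and then $t$ is a power of $2$ only if $t=1$. Let $s$, $w$ be as in Proposition~\ref{prop:mu} and $v=0^sw$. As $v$ has only $s-1$ ones, $N_{s,s}=0$. The word $0^s1^{s-1}$ is a subsequence of $v$: use the leading zeros and all ones. Hence $D_s=2N_{s-1,s}\ge2$. All other $D_p$ are nonnegative, so
\[
\mu_t(\mathbb N)\ge\tfrac12+\tfrac12\,4^{-s}\cdot2=\tfrac12+4^{-s},
\]
with equality if and only if $N_{s-1,s}=1$ and $D_p=0$ for $1\le p<s$.

For $t=1$ equality holds by \eqref{eq:mu1}. Let $t\ge3$ be odd, so that $k=s-1\ge1$, and suppose that equality holds. Then $D_k=0$. Since $v$ has at least $k$ zeros and $k$ ones, $N_{k-1,k}>0$, and Lemma~\ref{lem:count} gives $1^k0^k\in\operatorname{Sub}(v)$. This word begins with $1$ and $v$ begins with $0$, so an embedding avoids the first position of $v$, and $01^k0^k\in\operatorname{Sub}(v)$. The words $01^k0^k$ and $0^{k+1}1^k$ are distinct elements of $W_{s-1,s}$ because $k\ge1$. So $N_{s-1,s}\ge2$, a contradiction.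
\end{proof}

\begin{thebibliography}{1}

\bibitem{Tar}
Dawid Tar{\l}owski, \emph{On the sum-of-digits measures and Cusick's conjecture via stopped random walks}, arXiv:2605.08624 (2026).

\end{thebibliography}
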